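\title{A square function inequality with constant $\sqrt{p}$ for noncommutative martingales}

\begin{abstract}
We prove that every finite martingale $(x_k)_{k\le n}$ in a von Neumann algebra with a normal faithful tracial state satisfies, for $2\le p<\infty$,
\[
\|x_n\|_p\le 15\sqrt p\,\Big\|\Big(\sum_k dx_k^*dx_k+dx_kdx_k^*\Big)^{1/2}\Big\|_p+73\,p\,\Big(\sum_k\|dx_k\|_p^p\Big)^{1/p},
\]
and that the orders $\sqrt p$ and $p$ of the two coefficients are optimal. This answers a question of Junge and Zeng. The proof is by duality. Its main step replaces the maximal function of a positive martingale by an operator that majorizes only after conditioning and whose norm is bounded independently of $p$.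
\end{abstract}

\section{The question and the results}

Let $\mathcal N$ be a finite von Neumann algebra with a normal faithful tracial state $\tau$, so that $\tau(1)=1$ and $\tau(yz)=\tau(zy)$. The two models are $L_\infty(\Omega,\mathbb P)$ with the expectation and the $n\times n$ matrices with the normalized trace. For $y\in\mathcal N$ and $1\le p<\infty$ put $|y|=(y^*y)^{1/2}$ and $\|y\|_p=\tau(|y|^p)^{1/p}$. A \emph{filtration} is an increasing sequence $\mathcal N_1\subset\dots\subset\mathcal N_n$ of von Neumann subalgebras of $\mathcal N$, and $E_k:\mathcal N\to\mathcal N_k$ denotes the trace-preserving conditional expectation. A \emph{martingale} is a sequence $x=(x_k)_{k=1}^n$ with $x_k\in\mathcal N_k$ and $E_k(x_{k+1})=x_k$. Its differences are $dx_k=x_k-x_{k-1}$, with $x_0=0$, so that $dx_1=x_1$ and $\sum_k dx_k=x_n$. We measure the differences by the square function, the conditioned square function and the jump term: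
\begin{gather*}
S(x)=\Big(\sum_{k=1}^n dx_k^*dx_k+dx_kdx_k^*\Big)^{1/2},\qquad
s(x)=\Big(\sum_{k=2}^n E_{k-1}(dx_k^*dx_k+dx_kdx_k^*)\Big)^{1/2},\\
G_p(x)=\Big(\sum_{k=1}^n\|dx_k\|_p^p\Big)^{1/p}.
\end{gather*}

For $p=2$ these quantities carry the same information: the differences are orthogonal for the inner product $\tau(y^*z)$, so $\|x_n\|_2^2=G_2(x)^2=\frac12\|S(x)\|_2^2$. For $p>2$ they separate. If $x$ has a single nonzero difference and $\mathcal N$ is commutative, then $\|S(x)\|_p=\sqrt2\,G_p(x)$. If instead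
\begin{equation}\label{eq:rad}
x_k=n^{-1/2}\sum_{j\le k}\epsilon_j,\qquad \epsilon_1,\dots,\epsilon_n\ \text{independent symmetric signs},
\end{equation}
then $S(x)=\sqrt2$ while $G_p(x)=n^{1/p-1/2}$ tends to $0$. Thus $G_p$ sees only large jumps. A martingale without large jumps should behave like a Gaussian variable whose variance is the square of the square function, and the $L_p$-norm of a standard Gaussian variable grows like $\sqrt p$. This suggests the following question, posed by Junge and Zeng \cite{JZ}. \emph{Do there exist an absolute constant $C<\infty$ and a function $f:[2,\infty)\to[0,\infty)$ such that}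
\begin{equation}\label{eq:question}
\|x_n\|_p\le C\sqrt p\,\|S(x)\|_p+f(p)\,G_p(x)
\end{equation}
\emph{for every $2\le p<\infty$, every $n$, every $(\mathcal N,\tau)$, every filtration and every martingale $x$?} The point is that $C$ may not depend on $p$, whereas $f(p)$ only has to be finite. The inequality holds for commutative martingales (Pinelis, who attributed it to Hitczenko), and it has been proved for noncommutative martingales with independent increments. The answer is yes in general.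

\begin{theorem}\label{thm:main}
For every $2\le p<\infty$ and every finite noncommutative martingale $x$,
\[
\|x_n\|_p\le 15\sqrt p\,\|S(x)\|_p+73\,p\,G_p(x).
\]
\end{theorem}

\begin{theorem}\label{thm:cond}
For every $2\le p<\infty$ and every finite noncommutative martingale $x$,
\[
\|x_n\|_p\le 15\sqrt p\,\|s(x)\|_p+115\,p\,G_p(x).
\]
\end{theorem}

Both theorems are deduced from an estimate that has no jump term but uses the two square functions together.

\begin{theorem}\label{thm:nojump}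
If $x_k=x_k^*$ for all $k$ and $2\le p<\infty$, then
\[
\|x_n-x_1\|_p\le 6\sqrt p\,\Big(\Big\|\sum_{k=2}^n dx_k^2\Big\|_{p/2}+\Big\|\sum_{k=2}^nE_{k-1}(dx_k^2)\Big\|_{p/2}\Big)^{1/2}.
\]
\end{theorem}

The orders of both coefficients in Theorem~\ref{thm:main} are optimal, already for commutative martingales.

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(a)] If \eqref{eq:question} holds with $C$ and $f$, then $f(p)\ge p-1-C\sqrt{2p}$ for all $p>2$.
\item[(b)] The factor $\sqrt p$ cannot be replaced by $o(\sqrt p)$: if $p>2$ and $\|x_n\|_p\le c(p)\|S(x)\|_p+f(p)G_p(x)$ for all martingales, with $c(p)$ and $f(p)$ finite, then $c(p)\ge\|Z\|_p/\sqrt2$, where $Z$ is a standard Gaussian variable and $\|Z\|_p\sim\sqrt{p/e}$ as $p\to\infty$.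
\end{enumerate}
\end{proposition}

We prove Proposition~\ref{prop:sharp} first, in Section~\ref{sec:lower}, because its examples explain the shape of the three theorems. Section~\ref{sec:tools} collects the operator inequalities that we need. Theorem~\ref{thm:nojump} is proved by duality for $p\ge4$ in Section~\ref{sec:dual}, which is the core of the paper, and by a direct argument for $2\le p\le4$ in Section~\ref{sec:small}. Section~\ref{sec:compare} shows that the two square functions are comparable up to a multiple of $\sqrt p\,G_p$ and derives Theorems~\ref{thm:main} and~\ref{thm:cond}.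

\section{Lower bounds}\label{sec:lower}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(b)]
Apply the inequality to the martingale \eqref{eq:rad} and let $n\to\infty$. The right side tends to $\sqrt2\,c(p)$. By the central limit theorem, $\mathbb E\min(|x_n|^p,M)\to\mathbb E\min(|Z|^p,M)$ for every $M$, so $\liminf_n\|x_n\|_p\ge\|Z\|_p$. Finally $\|Z\|_p^p=2^{p/2}\Gamma(\frac{p+1}2)/\sqrt\pi$, and Stirling's formula gives $\|Z\|_p\sim\sqrt{p/e}$.
\end{proof}

For part (a) we want a martingale whose final value is about $p$ times larger than both its square function and its jumps. Let a positive value climb by many tiny relative steps $\eta$, which add little to the square function, and let it pay for the climb by a single drop of relative size $\kappa$, after which it stops. At that moment the value is $(1-\kappa)X$, while the square function and the jump are close to $\kappa X$. A small $\kappa$ gives a large ratio, and the value $\kappa=1/p$ is the threshold at which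 the $p$-th moment is still carried by paths that have climbed far.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(a)]
Fix $p>2$, put $\kappa=1/p$, and let $\eta\in(0,1)$ and $\theta=\eta/(\eta+\kappa)$, so that $1-\theta=1/(1+p\eta)$. Start from $x_1=1$. At each of $m$ further steps a value $X$ that is still alive moves to $(1+\eta)X$ with probability $1-\theta$ and stays alive, or moves to $(1-\kappa)X$ with probability $\theta$ and is frozen forever. Since $(1-\theta)\eta=\theta\kappa$, this is a martingale, with $n=m+1$. Put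
\[
\mu=(1-\theta)(1+\eta)^p=\frac{(1+\eta)^p}{1+p\eta},\qquad
\Lambda=\sum_{j=0}^{m-1}\theta(1-\theta)^j(1+\eta)^{jp}=\theta\sum_{j=0}^{m-1}\mu^j .
\]
Bernoulli's inequality gives $\mu\ge1$, and $u-u^2/2\le\log(1+u)\le u$ gives $\log\mu\le p^2\eta^2/2$. With probability $\theta(1-\theta)^j$ the path freezes after exactly $j$ upward steps, at the value $(1-\kappa)(1+\eta)^j$. Counting only these paths,
\[
\|x_n\|_p^p\ge(1-\kappa)^p\Lambda .
\]
A path that is alive at the level $(1+\eta)^j$ jumps by $\kappa(1+\eta)^j$ or by $\eta(1+\eta)^j$, and $(1-\theta)/\theta=\kappa/\eta$, so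
\[
G_p(x)^p=1+\kappa^p\Lambda+\eta^p\,\frac{1-\theta}{\theta}\,\Lambda=1+\kappa^p\Lambda+\kappa\eta^{p-1}\Lambda .
\]
Let $Q=\sum_kdx_k^2$, so that $S(x)=\sqrt{2Q}$. The first $j$ upward steps contribute
\[
\eta^2\sum_{i<j}(1+\eta)^{2i}\le\eta^2\,\frac{(1+\eta)^{2j}}{2\eta+\eta^2}\le\eta(1+\eta)^{2j}
\]
to $Q$. Hence $Q^{1/2}\le1+(\kappa+\sqrt\eta)(1+\eta)^j$ on a path that freezes after $j$ upward steps, and $Q^{1/2}\le1+\sqrt\eta(1+\eta)^m$ on the surviving path, which has probability $(1-\theta)^m$. Therefore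
\[
\|Q^{1/2}\|_p\le1+\big((\kappa+\sqrt\eta)^p\Lambda+\eta^{p/2}\mu^m\big)^{1/p}.
\]
Take $m=\lceil\eta^{-3/2}\rceil$ and let $\eta\to0$. Then $\mu^m\to1$ and $\Lambda\ge m\theta\to\infty$. Divide \eqref{eq:question} by $\Lambda^{1/p}$; in the limit $1-\kappa\le C\sqrt{2p}\,\kappa+f(p)\kappa$, which is the assertion. (For $\kappa<1/p$ one would have $1-\mu\sim(1/\kappa-p)\eta$ and $\theta\sim\eta/\kappa$, so $\Lambda\le\theta/(1-\mu)$ would stay bounded.)
\end{proof}

\begin{remark}\label{rem:needed}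
No term in the theorems can be dropped.
(i) In the last example $\liminf\|x_n-x_1\|_p/\|Q^{1/2}\|_p\ge p-1$, so Theorem~\ref{thm:nojump} fails without the conditioned term when $p-1>6\sqrt p$.
(ii) Let $\mathcal N_1=\mathbb C1$, $x_1=0$, and let $x_2$ take the values $\pm1$ with probability $\delta/2$ each and $0$ otherwise. Then $\|x_2\|_p=\delta^{1/p}$ and $E_1(dx_2^2)=\delta$. For $p>2$ and $\delta\to0$, neither the first term in Theorem~\ref{thm:nojump} nor $G_p$ in Theorem~\ref{thm:cond} can be omitted.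
(iii) In $L_\infty(\Omega)\otimes M_n$ with the normalized trace let $dx_k=\epsilon_k\otimes e_{1k}$, where $e_{ij}$ are the matrix units and $\mathcal N_k$ consists of the matrix-valued functions of $\epsilon_1,\dots,\epsilon_k$. Then $x_nx_n^*=ne_{11}$, so $\|x_n\|_p=n^{1/2-1/p}$, while $\sum_kdx_k^*dx_k=1$ and $G_p(x)=1$. So $S(x)$ must contain $dx_kdx_k^*$, and, by taking adjoints, also $dx_k^*dx_k$.
\end{remark}

\section{Operator inequalities}\label{sec:tools}

All operators below are bounded. We use the following standard facts. H\"older's inequality $\|yz\|_t\le\|y\|_u\|z\|_v$ holds for $1/t=1/u+1/v\le 1$, for any finite trace, normalized or not. Also $\|y^*\|_t=\|y\|_t$, and $\|y^{1/2}\|_p^2=\|y\|_{p/2}$ for $y\ge0$. If $a,b\ge0$, then $\tau(ab)=\tau(b^{1/2}ab^{1/2})\ge0$; hence $a\le a'$ and $b\ge0$ imply $\tau(ab)\le\tau(a'b)$. The conditional expectation $E$ onto a von Neumann subalgebra $\mathcal M$ is positive and unital, preserves $\tau$ and adjoints, and satisfies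 $E(ayb)=aE(y)b$ for $a,b\in\mathcal M$. Consequently $\tau(E(y)z)=\tau(yE(z))$, the map $E$ does not increase the $L_1$- and $L_2$-norms, and $E_jE_k=E_{\min(j,k)}$. We write $y^0=1$.

\begin{lemma}\label{lem:order}
Let $E$ be a conditional expectation.
\begin{enumerate}
\item[(a)] If $y=y^*$, then $(Ey)^2\le E(y^2)$.
\item[(b)] If $0\le\alpha\le1$ and $0\le y\le z$, then $y^\alpha\le z^\alpha$ and $E(y^\alpha)\le(Ey)^\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $0\le E((y-Ey)^2)=E(y^2)-(Ey)^2$. (b) The cases $\alpha=0,1$ are trivial. For $0<\alpha<1$ there is $c_\alpha>0$ with $t^\alpha=c_\alpha\int_0^\infty\big(1-\lambda(t+\lambda)^{-1}\big)\lambda^{\alpha-1}\,d\lambda$, uniformly for $t$ in bounded subsets of $[0,\infty)$. So it suffices to know two facts about invertible positive operators. First, $w\le w'$ implies $w'^{-1}\le w^{-1}$, because $w'^{-1/2}ww'^{-1/2}\le1$ implies $w'^{1/2}w^{-1}w'^{1/2}\ge1$. Second, $(Ew)^{-1}\le E(w^{-1})$: with $c=(Ew)^{-1}$,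 apply $E$ to
\[
0\le(w^{-1/2}-w^{1/2}c)^*(w^{-1/2}-w^{1/2}c)=w^{-1}-2c+cwc .
\]
Use these facts with $w=y+\lambda$ and $w'=z+\lambda$.
\end{proof}

The restriction $\alpha\le1$ dictates the division of the proof into the ranges $p\ge4$ and $p\le4$.

A scalar inequality between $a$ and $b$ cannot be applied directly to self-adjoint operators $g,h$ that do not commute. But left multiplication by $g$ commutes with right multiplication by $h$. Let $L_2(\mathcal N)$ be the completion of $\mathcal N$ for $\langle y,z\rangle=\tau(y^*z)$, and let $Ly=gy$ and $Ry=yh$. These are commuting bounded self-adjoint operators on $L_2(\mathcal N)$, so $F(L,R)$ is defined for every continuous function $F$ on the product of the spectra of $g$ and $h$, and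
\begin{equation}\label{eq:LRpos}
F\ge0\quad\Longrightarrow\quad\langle1,F(L,R)1\rangle\ge0 .
\end{equation}
For continuous $\varphi,\psi$, the operator $\varphi(L)$ is left multiplication by $\varphi(g)$ and $\psi(R)$ is right multiplication by $\psi(h)$, as one sees for polynomials and then by uniform approximation. Hence, for $y=y^*\in\mathcal N$,
\begin{equation}\label{eq:LR}
\begin{gathered}
\langle1,\varphi(L)\psi(R)1\rangle=\tau(\varphi(g)\psi(h)),\qquad (R-L)1=h-g,\\
\langle y,(\varphi(L)+\psi(R))y\rangle=\tau(\varphi(g)y^2)+\tau(\psi(h)y^2).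
\end{gathered}
\end{equation}
We refer to \eqref{eq:LRpos} and \eqref{eq:LR} as the \emph{left-right calculus} for the pair $(g,h)$.

\begin{lemma}\label{lem:tangent}
Let $t\ge1$ and $y,z\ge0$. Then $\tau(z^t)\ge\tau(y^t)+t\,\tau(y^{t-1}(z-y))$. In particular $\tau((Ez)^t)\le\tau(z^t)$ for a conditional expectation $E$, and $\|y\|_t\le\|z\|_t$ if $y\le z$.
\end{lemma}

\begin{proof}
Apply the left-right calculus for $(y,z)$ to $F(a,b)=b^t-a^t-ta^{t-1}(b-a)\ge0$. The linear term vanishes for $y=Ez$ and is nonnegative for $y\le z$.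
\end{proof}

\section{Duality and a conditional majorant: $p\ge4$}\label{sec:dual}

We prove a statement slightly more general than Theorem~\ref{thm:nojump}, because in Section~\ref{sec:compare} it will be applied to the powers $dx_k^2,dx_k^4,\dots$, which are adapted but not centered. For self-adjoint $u_k\in\mathcal N_k$, $2\le k\le n$, and $p\ge2$ put
\[
\Theta_p(u)=\Big\|\sum_{k=2}^nu_k^2\Big\|_{p/2}+\Big\|\sum_{k=2}^nE_{k-1}(u_k^2)\Big\|_{p/2}.
\]

\begin{proposition}\label{prop:large}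
Let $p\ge4$ and let $u_k\in\mathcal N_k$ be self-adjoint. Then
\[
\Big\|\sum_{k=2}^n(u_k-E_{k-1}u_k)\Big\|_p\le2^{1/p}\sqrt{5p}\;\Theta_p(u)^{1/2}.
\]
\end{proposition}

Throughout this section $p\ge4$ and
\[
\varepsilon=\frac1{p-1},\qquad q=1+\varepsilon=\frac p{p-1},\qquad \sigma=1-\varepsilon=\frac{p-2}{p-1},\qquad r=\frac p{p-2}\in(1,2].
\]
Thus $q$ is conjugate to $p$, $r$ is conjugate to $p/2$, and
\begin{equation}\label{eq:exp}
\sigma r=q,\qquad \sigma(r-1)=2\varepsilon,\qquad \sigma+2\varepsilon=q,\qquad \sigma+\varepsilon=1,\qquad \tfrac12\big(1+\tfrac1r\big)=\tfrac1q .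
\end{equation}

\subsection*{One step of the dual martingale}
Test the sum against $0\le\rho\in\mathcal N$ and put $\rho_k=E_k\rho$. Since $\tau(\rho u_k)=\tau(\rho_ku_k)$ and $\tau(\rho E_{k-1}u_k)=\tau(\rho_{k-1}u_k)$,
\begin{equation}\label{eq:pairing}
\tau\Big(\rho\sum_{k=2}^n(u_k-E_{k-1}u_k)\Big)=\sum_{k=2}^n\tau\big((\rho_k-\rho_{k-1})u_k\big).
\end{equation}
The increments of $\rho_k$ are controlled by the numbers $\tau(\rho_k^q)$, which increase with $k$ and are bounded by $\tau(\rho^q)$ (Lemma~\ref{lem:tangent}). The second derivative of $t^q$ is $q\varepsilon\,t^{-\sigma}$, so each step raises $\tau(\rho_k^q)$ by about $p^{-1}$ times the squared increment weighted by $\rho_k^{-\sigma}$. The Cauchy--Schwarz inequality turns this $p^{-1}$ into the factor $\sqrt p$. In the noncommutative setting the weight is an operator on $L_2(\mathcal N)$ supplied by the left-right calculus.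

\begin{lemma}\label{lem:step}
Let $\rho\ge\delta1$ with $\delta>0$, and let $u=u^*\in\mathcal N$. For $2\le k\le n$,
\[
\big|\tau\big((\rho_k-\rho_{k-1})u\big)\big|^2\le2p\,\big(\tau(\rho_k^q)-\tau(\rho_{k-1}^q)\big)\big(\tau(\rho_{k-1}^\sigma u^2)+\tau(\rho_k^\sigma u^2)\big).
\]
\end{lemma}

\begin{proof}
Use the left-right calculus for $(\rho_{k-1},\rho_k)$. Both spectra lie in $[\delta,\infty)$, so $W=L^\sigma+R^\sigma$ is positive and invertible. By \eqref{eq:LR} and the Cauchy--Schwarz inequality,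
\[
|\tau(u(\rho_k-\rho_{k-1}))|^2=|\langle W^{1/2}u,W^{-1/2}(R-L)1\rangle|^2\le\langle u,Wu\rangle\,\langle1,(R-L)^2W^{-1}1\rangle,
\]
and $\langle u,Wu\rangle=\tau(\rho_{k-1}^\sigma u^2)+\tau(\rho_k^\sigma u^2)$. For $a,b>0$, Taylor's formula gives
\begin{align*}
b^q-a^q-qa^\varepsilon(b-a)&=q\varepsilon(b-a)^2\int_0^1(1-v)\big(a+v(b-a)\big)^{-\sigma}dv\\
&\ge\frac{q\varepsilon}2\,\frac{(b-a)^2}{\max(a,b)^\sigma}\ge\frac{q\varepsilon}2\,\frac{(b-a)^2}{a^\sigma+b^\sigma}.
\end{align*}
Since $\rho_{k-1}^\varepsilon\in\mathcal N_{k-1}$, we have $\tau(\rho_{k-1}^\varepsilon(\rho_k-\rho_{k-1}))=0$, and \eqref{eq:LRpos} yields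
\[
\langle1,(R-L)^2W^{-1}1\rangle\le\frac2{q\varepsilon}\big(\tau(\rho_k^q)-\tau(\rho_{k-1}^q)\big),\qquad\frac2{q\varepsilon}=\frac{2(p-1)^2}p\le2p.\qedhere
\]
\end{proof}

\subsection*{The majorant}
The factor $\sqrt p$ has now been spent, so sums such as $\sum_k\tau(\rho_k^\sigma u_k^2)$ must be estimated with a constant independent of $p$. The first idea is to find $a$ with $\rho_k^\sigma\le a$ for all $k$ and to bound the sum by $\|a\|_r\|\sum_ku_k^2\|_{p/2}$. This is too expensive, even for functions. But $u_k^2\in\mathcal N_k$, so $\tau(au_k^2)=\tau(E_k(a)u_k^2)$, and the weaker condition $\rho_k^\sigma\le E_k(a)$ is enough. The following example shows the difference.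

\begin{example}\label{ex:majorant}
On $[0,1)$ with Lebesgue measure let $\lambda>1$ and $I_k=[0,\lambda^{-k})$, let $\mathcal N_k$ be generated by $1_{I_1},\dots,1_{I_k}$, and let $\rho_k=\lambda^k1_{I_k}$ and $\rho=\rho_n$. For $j\ge k$ we have $E_k1_{I_j}=\lambda^{k-j}1_{I_k}$, so $(\rho_k)$ is a martingale, and $\tau(\rho^q)=\lambda^{n\varepsilon}$. The maximal function $M=\max_k\rho_k$ equals $\lambda^k$ on $I_k\setminus I_{k+1}$ for $k<n$, and summing a geometric series gives
\[
\frac{\tau(M^q)}{\tau(\rho^q)}=1+\frac{(1-\lambda^{-1})(1-\lambda^{-(n-1)\varepsilon})}{\lambda^\varepsilon-1}.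
\]
As $n\to\infty$ this increases to $K_\lambda=1+(1-\lambda^{-1})/(\lambda^\varepsilon-1)$, and $K_\lambda\to1+1/\varepsilon=p$ as $\lambda\downarrow1$. A pointwise majorant satisfies $a\ge M^\sigma$, so $\|a\|_r/\tau(\rho^q)^{1/r}$ can be forced as close to $p^{1/r}=p^{1-2/p}$ as we like, and the constant in Proposition~\ref{prop:large} would be of order $p$.

Now let $a=\rho_n^\sigma+D$ with $D=\sum_{j=1}^{n-1}(1-\lambda^{-\varepsilon})\lambda^{j\sigma}1_{I_j}$. On $I_k$, the function $E_k(\rho_n^\sigma)$ equals $\lambda^k\lambda^{-n\varepsilon}$, and the $j$-th term of $D$, $j\ge k$, has conditional expectation $\lambda^k(\lambda^{-j\varepsilon}-\lambda^{-(j+1)\varepsilon})$. These numbers add up to $\lambda^{k\sigma}$, so $E_k(a)\ge\rho_k^\sigma$. On the other hand,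
\[
D\le c_\lambda M^\sigma,\qquad c_\lambda=\frac{1-\lambda^{-\varepsilon}}{1-\lambda^{-\sigma}}\to\frac\varepsilon\sigma=\frac1{p-2}\quad(\lambda\downarrow1).
\]
So $D$ is about $p$ times smaller than $M^\sigma$. Consequently $\tau(D^r)\le c_\lambda^rK_\lambda\,\tau(\rho^q)$, and $c_\lambda^rK_\lambda\to p\,(p-2)^{-r}\le r\le2$.
\end{example}

The $j$-th term of $D$ in the example is $\rho_j^\sigma-E_j(\rho_{j+1}^\sigma)$, the expected loss of the supermartingale $\rho_j^\sigma$ in one step. It is small because $\sigma$ is close to $1$. To second order, in the commutative case, this loss is $\frac{\sigma\varepsilon}2\rho_j^{\sigma-2}E_j(d\rho_{j+1}^2)$, while the expected gain of $\rho_j^q$ is $\frac{q\varepsilon}2\rho_j^{q-2}E_j(d\rho_{j+1}^2)$. Since $q=\sigma+2\varepsilon$, the loss multiplied by $\rho_j^{2\varepsilon}$ is at most the gain. The next proof makes this exact.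

\begin{lemma}\label{lem:majorant}
Let $0\le\rho\in\mathcal N$ and $\rho_k=E_k\rho$. There is $0\le a\in\mathcal N$ with $\rho_k^\sigma\le E_k(a)$ for $1\le k\le n$ and $\|a\|_r\le\frac52\,\tau(\rho^q)^{1/r}$.
\end{lemma}

\begin{proof}
For $2\le k\le n$ let $\Delta_k=\rho_{k-1}^\sigma-E_{k-1}(\rho_k^\sigma)\in\mathcal N_{k-1}$. By Lemma~\ref{lem:order}(b), $\Delta_k\ge0$. Put $A_k=\sum_{j=k}^n\Delta_j$, $A_{n+1}=0$, $D=A_2$ and $a=\rho_n^\sigma+D$. For $j>k$ we have $E_k\Delta_j=E_k(\rho_{j-1}^\sigma)-E_k(\rho_j^\sigma)$, so the sum telescopes: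
\begin{equation}\label{eq:tel}
E_kA_{k+1}=\rho_k^\sigma-E_k(\rho_n^\sigma),\qquad1\le k\le n.
\end{equation}
Since $A_{k+1}\le D$, this gives $\rho_k^\sigma\le E_k(a)$.

To bound $\tau(D^r)$, remove the terms $\Delta_k$ one at a time. By Lemma~\ref{lem:tangent} with $y=A_k$ and $z=A_{k+1}$,
\[
\tau(A_k^r)-\tau(A_{k+1}^r)\le r\,\tau(A_k^{r-1}\Delta_k).
\]
The operator $A_k$ depends on the future, but $\Delta_k\in\mathcal N_{k-1}$ lets us condition, and $E_{k-1}A_k\le\rho_{k-1}^\sigma$ by \eqref{eq:tel}. Since $0<r-1\le1$, both parts of Lemma~\ref{lem:order}(b) apply, and with \eqref{eq:exp},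
\begin{align*}
\tau(A_k^{r-1}\Delta_k)&=\tau\big(E_{k-1}(A_k^{r-1})\Delta_k\big)\le\tau\big((E_{k-1}A_k)^{r-1}\Delta_k\big)\\
&\le\tau(\rho_{k-1}^{2\varepsilon}\Delta_k)=\tau(\rho_{k-1}^q)-\tau(\rho_{k-1}^{2\varepsilon}\rho_k^\sigma).
\end{align*}
Next expand a square. Both cross terms below equal $\tau(\rho_k^{\sigma+\varepsilon}\rho_{k-1}^\varepsilon)=\tau(\rho_k\rho_{k-1}^\varepsilon)=\tau(\rho_{k-1}^q)$, by the trace property and the martingale property, so
\[
0\le\tau\big(\rho_k^\sigma(\rho_k^\varepsilon-\rho_{k-1}^\varepsilon)^2\big)=\tau(\rho_k^q)-2\tau(\rho_{k-1}^q)+\tau(\rho_{k-1}^{2\varepsilon}\rho_k^\sigma).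
\]
Adding the last two displays, $\tau(A_k^{r-1}\Delta_k)\le\tau(\rho_k^q)-\tau(\rho_{k-1}^q)$. Summing over $k$ gives $\tau(D^r)\le r\,\tau(\rho_n^q)\le r\,\tau(\rho^q)$. Also $\|\rho_n^\sigma\|_r^r=\tau(\rho_n^q)\le\tau(\rho^q)$. Hence $\|a\|_r\le(1+r^{1/r})\tau(\rho^q)^{1/r}$, and $r^{1/r}\le e^{1/e}<\frac32$.
\end{proof}

The hypothesis $p\ge4$ enters only through $r-1\le1$. For $p<4$ the function $t^{r-1}$ is convex, and the inequality $E(A^{r-1})\le(EA)^{r-1}$ is reversed even for functions.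

\begin{proof}[Proof of Proposition~\ref{prop:large}]
We claim that for $0\le\rho\in\mathcal N$,
\begin{equation}\label{eq:dual}
\Big|\sum_{k=2}^n\tau\big((\rho_k-\rho_{k-1})u_k\big)\Big|\le\sqrt{5p}\,\|\rho\|_q\,\Theta_p(u)^{1/2}.
\end{equation}
Replacing $\rho$ by $\rho+\delta1$ does not change the left side and changes $\|\rho\|_q$ by at most $\delta$, so we may assume $\rho\ge\delta1$. By Lemma~\ref{lem:step} and the Cauchy--Schwarz inequality for sums, the square of the left side is at most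
\[
2p\,\tau(\rho^q)\sum_{k=2}^n\big(\tau(\rho_k^\sigma u_k^2)+\tau(\rho_{k-1}^\sigma u_k^2)\big).
\]
With $a$ from Lemma~\ref{lem:majorant},
\[
\tau(\rho_k^\sigma u_k^2)\le\tau(E_k(a)u_k^2)=\tau(au_k^2),\qquad\tau(\rho_{k-1}^\sigma u_k^2)\le\tau(E_{k-1}(a)u_k^2)=\tau(aE_{k-1}(u_k^2)).
\]
This is where the two square functions appear. By H\"older's inequality with exponents $r$ and $p/2$, the sum is at most $\|a\|_r\Theta_p(u)\le\frac52\tau(\rho^q)^{1/r}\Theta_p(u)$. The last identity in \eqref{eq:exp} gives \eqref{eq:dual}.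

Let $z=\sum_k(u_k-E_{k-1}u_k)=z^*$, $z\ne0$, and let $z=z_+-z_-$ be its decomposition into positive and negative parts. Put $y_\pm=z_\pm^{p-1}/\|z\|_p^{p-1}$. Then $\tau((y_+-y_-)z)=\|z\|_p$ and $\|y_+\|_q^q+\|y_-\|_q^q=1$, so $\|y_+\|_q+\|y_-\|_q\le2^{1-1/q}=2^{1/p}$. Apply \eqref{eq:pairing} and \eqref{eq:dual} to $\rho=y_+$ and $\rho=y_-$.
\end{proof}

\section{A direct argument: $2\le p\le4$}\label{sec:small}

In this range the dependence on $p$ does not matter, and we can expand $\tau(|z_k|^p)$ itself along the martingale. The second-order terms are $\tau(|z_k|^{p-2}dz_k^2)$ and $\tau(|z_{k-1}|^{p-2}dz_k^2)$. With $t=p/2\le2$ the power $|z_k|^{p-2}=(z_k^2)^{t-1}$ lies in the range of Lemma~\ref{lem:order}(b). Two lemmas again take the place of a maximal function. The first bounds a conditioned sum by the sum itself.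

\begin{lemma}\label{lem:dualdoob}
Let $1\le t\le2$ and $0\le b_k\in\mathcal N$ for $2\le k\le n$. Then $\|\sum_kE_{k-1}b_k\|_t\le t\,\|\sum_kb_k\|_t$.
\end{lemma}

\begin{proof}
Let $A_k=\sum_{j=2}^kE_{j-1}b_j\in\mathcal N_{k-1}$ and $A_1=0$. By Lemma~\ref{lem:tangent}, then $A_k^{t-1}\in\mathcal N_{k-1}$, then $A_k^{t-1}\le A_n^{t-1}$ (Lemma~\ref{lem:order}(b)),
\[
\tau(A_k^t)-\tau(A_{k-1}^t)\le t\,\tau(A_k^{t-1}E_{k-1}b_k)=t\,\tau(A_k^{t-1}b_k)\le t\,\tau(A_n^{t-1}b_k).
\]
Summing and using H\"older's inequality, $\|A_n\|_t^t\le t\,\|A_n\|_t^{t-1}\|\sum_kb_k\|_t$.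
\end{proof}

\begin{lemma}\label{lem:weighted}
Let $1<t\le2$, $0\le y\in\mathcal N$, $y_k=E_ky$ and $0\le v_k\in\mathcal N_k$ for $1\le k\le n$. Then $\sum_k\tau(y_k^{t-1}v_k)\le2\|y\|_t^{t-1}\|\sum_kv_k\|_t$.
\end{lemma}

\begin{proof}
Let $V_k=\sum_{j\le k}v_j$ and $V_0=0$. We follow $\tau((y_k+V_k)^t)$, updating first $y$ and then $V$. For $k\ge2$ we have $E_{k-1}(y_k+V_{k-1})=y_{k-1}+V_{k-1}$, so $\tau((y_k+V_{k-1})^t)\ge\tau((y_{k-1}+V_{k-1})^t)$ by Lemma~\ref{lem:tangent}. For $k\ge1$, Lemmas~\ref{lem:tangent} and~\ref{lem:order}(b) give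
\[
\tau((y_k+V_k)^t)-\tau((y_k+V_{k-1})^t)\ge t\,\tau\big((y_k+V_{k-1})^{t-1}v_k\big)\ge t\,\tau(y_k^{t-1}v_k).
\]
Summing, $t\sum_k\tau(y_k^{t-1}v_k)\le\tau((y_n+V_n)^t)\le(\|y\|_t+\|V_n\|_t)^t$. If $y=0$ or $V_n=0$ the left side of the assertion is $0$. Otherwise apply the last inequality to $\alpha y$ with $\alpha=\|V_n\|_t/\|y\|_t$; this gives the assertion with the constant $2^t/t$. Its logarithm is convex in $t$ and its values at $t=1$ and $t=2$ are $2$, so $2^t/t\le2$ on $[1,2]$.
\end{proof}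

\begin{proposition}\label{prop:small}
Let $2\le p\le4$ and let $(z_k)_{k=1}^n$ be a self-adjoint martingale. Then $\|z_n\|_p\le6\,\|\sum_{k=1}^ndz_k^2\|_{p/2}^{1/2}$.
\end{proposition}

\begin{proof}
For $p=2$, orthogonality gives $\|z_n\|_2^2=\|\sum_kdz_k^2\|_1$. Let $p>2$ and $t=p/2\in(1,2]$. The function $|a|^p$ has the continuous second derivative $p(p-1)|a|^{p-2}$, and $p(p-1)/2\le6$, so for real $a,b$,
\[
|b|^p-|a|^p-pa|a|^{p-2}(b-a)\le6(b-a)^2\big(|a|^{p-2}+|b|^{p-2}\big).
\]
For $k\ge2$ use the left-right calculus for $(z_{k-1},z_k)$. The linear term gives $\tau(z_{k-1}|z_{k-1}|^{p-2}dz_k)=0$. With $\Phi=|L|^{p-2}+|R|^{p-2}$, the right side gives $6\langle1,(R-L)^2\Phi1\rangle=6\langle dz_k,\Phi\,dz_k\rangle$. Hence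
\[
\tau(|z_k|^p)-\tau(|z_{k-1}|^p)\le6\big[\tau(|z_k|^{p-2}dz_k^2)+\tau(|z_{k-1}|^{p-2}dz_k^2)\big],
\]
while $\tau(|z_1|^p)=\tau(|z_1|^{p-2}dz_1^2)$. Let $y=z_n^2$ and $y_k=E_ky$. By Lemma~\ref{lem:order}, $z_k^2\le y_k$ and so $|z_k|^{p-2}\le y_k^{t-1}$. Therefore
\[
\|z_n\|_p^p\le6\Big[\sum_{k=1}^n\tau(y_k^{t-1}dz_k^2)+\sum_{k=1}^{n-1}\tau\big(y_k^{t-1}E_k(dz_{k+1}^2)\big)\Big].
\]
Put $\beta=\|\sum_{k=1}^ndz_k^2\|_t$ and note that $\|y\|_t^{t-1}=\|z_n\|_p^{p-2}$. By Lemma~\ref{lem:weighted} the first sum is at most $2\|z_n\|_p^{p-2}\beta$. By Lemma~\ref{lem:weighted} with $v_k=E_k(dz_{k+1}^2)$, $v_n=0$, and by Lemma~\ref{lem:dualdoob}, the second sum is at most $2\|z_n\|_p^{p-2}\cdot2\beta$. Thus $\|z_n\|_p^2\le36\beta$.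
\end{proof}

\begin{corollary}\label{cor:centered}
For all $2\le p<\infty$ and all self-adjoint $u_k\in\mathcal N_k$, $2\le k\le n$,
\[
\Big\|\sum_{k=2}^n(u_k-E_{k-1}u_k)\Big\|_p\le6\sqrt p\;\Theta_p(u)^{1/2}.
\]
\end{corollary}

\begin{proof}
For $p\ge4$ use Proposition~\ref{prop:large} and $2^{1/4}\sqrt5<6$. For $2\le p\le4$ apply Proposition~\ref{prop:small} to the martingale with $dz_1=0$ and $dz_k=u_k-E_{k-1}u_k$. For self-adjoint $g,h$ we have $(g-h)^2=2g^2+2h^2-(g+h)^2\le 2g^2+2h^2$, so $dz_k^2\le2u_k^2+2E_{k-1}(u_k^2)$ by Lemma~\ref{lem:order}(a). The resulting bound is $6\sqrt2\,\Theta_p(u)^{1/2}\le6\sqrt p\,\Theta_p(u)^{1/2}$.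
\end{proof}

Theorem~\ref{thm:nojump} is the case $u_k=dx_k$ of Corollary~\ref{cor:centered}, in which $E_{k-1}u_k=0$.

\section{Comparing the two square functions}\label{sec:compare}

It remains to trade one square function in Theorem~\ref{thm:nojump} for the other at the cost of a jump term. The difference $\sum_kd_k^2-\sum_kE_{k-1}(d_k^2)$ is itself a centered sum, so Corollary~\ref{cor:centered} with exponent $p/2$ bounds it through the fourth powers $d_k^4$ in $L_{p/4}$. The unconditioned sum of fourth powers is controlled by the first lemma below. The conditioned one is compared with it in the same way, through eighth powers in $L_{p/8}$, and so on until the exponent falls into $[1,2)$, where Lemma~\ref{lem:dualdoob} ends the recursion.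

\begin{lemma}\label{lem:squares}
Let $t\ge2$ and $0\le b_k\in\mathcal N$. Then $\|\sum_kb_k^2\|_{t/2}\le\big(\sum_k\|b_k\|_t^t\big)^{1/t}\,\|\sum_kb_k\|_t$.
\end{lemma}

\begin{proof}
In $\mathcal N\otimes M_n$ with the trace $\tau\otimes\mathrm{Tr}$,
\[
\sum_kb_k\otimes e_{k1}=\Big(\sum_kb_k^{1/2}\otimes e_{kk}\Big)\Big(\sum_kb_k^{1/2}\otimes e_{k1}\Big).
\]
A column $c=\sum_kc_k\otimes e_{k1}$ has $c^*c=(\sum_kc_k^*c_k)\otimes e_{11}$. So the left side has $L_t$-norm $\|\sum_kb_k^2\|_{t/2}^{1/2}$, and the two factors have $L_{2t}$-norms $(\sum_k\tau(b_k^t))^{1/2t}$ and $\|\sum_kb_k\|_t^{1/2}$. Apply H\"older's inequality and square.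
\end{proof}

For Theorem~\ref{thm:cond} with $p<4$, Corollary~\ref{cor:centered} is not available at the exponent $p/2$, and we use interpolation instead. The Riesz--Thorin theorem for noncommutative $L_t$-spaces states: if $\mathcal M,\mathcal N$ carry finite normal faithful traces and a linear map $T:\mathcal M\to\mathcal N$ satisfies $\|Tb\|_{t_i}\le M_i\|b\|_{t_i}$ for $i=0,1$, then $\|Tb\|_t\le M_0^{1-v}M_1^v\|b\|_t$ whenever $1/t=(1-v)/t_0+v/t_1$ with $0\le v\le1$.

\begin{lemma}\label{lem:type}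
Let $1\le t\le2$ and $b_k\in\mathcal N_k$. Then $\|\sum_{k=2}^n(b_k-E_{k-1}b_k)\|_t\le2\big(\sum_{k=2}^n\|b_k\|_t^t\big)^{1/t}$.
\end{lemma}

\begin{proof}
Let $\mathcal M=\mathcal N_2\oplus\dots\oplus\mathcal N_n$ with the trace $(b_k)\mapsto\sum_k\tau(b_k)$; its $L_t$-norm is $(\sum_k\|b_k\|_t^t)^{1/t}$. The map $T(b)=\sum_k(b_k-E_{k-1}b_k)$ has norm at most $2$ for $t=1$ by the triangle inequality. It has norm at most $1$ for $t=2$, because the terms are orthogonal and $\|b_k-E_{k-1}b_k\|_2\le\|b_k\|_2$. Interpolate.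
\end{proof}

\begin{proposition}\label{prop:compare}
Let $p\ge2$, let $d_k\in\mathcal N_k$ be self-adjoint for $2\le k\le n$, and put
\[
\alpha=\Big\|\sum_kE_{k-1}(d_k^2)\Big\|_{p/2},\qquad\beta=\Big\|\sum_kd_k^2\Big\|_{p/2},\qquad g=\Big(\sum_k\|d_k\|_p^p\Big)^{1/p}.
\]
Then $\alpha\le2\beta+36\,p\,g^2$ and $\beta\le2\alpha+90\,p\,g^2$.
\end{proposition}

\begin{proof}
For $j\ge1$ let $t_j=p/2^j$, $g_j=g^{2^j}$, and let $J\ge1$ be the integer with $t_J\in[1,2)$; then $t_j\ge2$ for $j<J$. For $1\le j\le J$ put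
\[
\alpha_j=\Big\|\sum_kE_{k-1}\big(d_k^{2^j}\big)\Big\|_{t_j},\qquad\beta_j=\Big\|\sum_kd_k^{2^j}\Big\|_{t_j},
\]
so $\alpha=\alpha_1$ and $\beta=\beta_1$. Since $\tau((d_k^{2^j})^{t_j})=\|d_k\|_p^p$, the number $g_j$ equals $(\sum_k\|d_k^{2^j}\|_{t_j}^{t_j})^{1/t_j}$. For $j<J$, Lemma~\ref{lem:squares} and Corollary~\ref{cor:centered}, both applied to the sequence $d_k^{2^j}$ with the exponent $t_j\ge2$, give
\begin{equation}\label{eq:rec}
\beta_{j+1}\le\beta_jg_j,\qquad|\alpha_j-\beta_j|\le6\sqrt{t_j}\,(\alpha_{j+1}+\beta_{j+1})^{1/2}.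
\end{equation}

We show by downward induction that $\alpha_j\le2\beta_j+72\,t_jg_j$ for $1\le j\le J$. For $j=J$, Lemma~\ref{lem:dualdoob} gives $\alpha_J\le t_J\beta_J\le2\beta_J$. Let $j<J$ and assume the bound for $j+1$. Since $t_{j+1}=t_j/2$ and $g_{j+1}=g_j^2$, we get $\alpha_{j+1}+\beta_{j+1}\le3\beta_{j+1}+36\,t_jg_j^2\le3\beta_jg_j+36\,t_jg_j^2$. Using $\sqrt{a+b}\le\sqrt a+\sqrt b$ and $6\sqrt3=2\sqrt{27}$ in \eqref{eq:rec},
\begin{equation}\label{eq:diff}
|\alpha_j-\beta_j|\le2\sqrt{27\,t_jg_j\beta_j}+36\,t_jg_j .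
\end{equation}
Since $2\sqrt{27\,t_jg_j\beta_j}\le\beta_j+27\,t_jg_j$, we obtain $\alpha_j\le2\beta_j+63\,t_jg_j$, and the induction closes. The constant does not grow with the number of steps because the hypothesis enters \eqref{eq:diff} under a square root. The case $j=1$ is the first assertion, as $72\,t_1g_1=36\,pg^2$.

For the second assertion let first $J\ge2$. Then \eqref{eq:diff} holds for $j=1$, and $2\sqrt{27\,t_1g_1\beta_1}\le\frac12\beta_1+54\,t_1g_1$ gives $\beta_1\le\alpha_1+\frac12\beta_1+90\,t_1g_1$, that is, $\beta\le2\alpha+180\,t_1g_1=2\alpha+90\,pg^2$. If $J=1$, then $t_1\in[1,2)$, and Lemma~\ref{lem:type} with $b_k=d_k^2$ gives $\beta\le\alpha+2g^2$.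
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:cond}]
Let first $x$ be self-adjoint, and take $d_k=dx_k$ for $k\ge2$ in Proposition~\ref{prop:compare}. Theorem~\ref{thm:nojump} reads $\|x_n-x_1\|_p\le6\sqrt p\,(\alpha+\beta)^{1/2}$, and $\alpha+\beta$ is at most $3\beta+36\,pg^2$ and at most $3\alpha+90\,pg^2$. Since $g\le G_p(x)$, $\|x_1\|_p\le G_p(x)$ and $6\sqrt{90}<57$,
\begin{equation}\label{eq:sa}
\|x_n\|_p\le6\sqrt{3p\beta}+(36p+1)G_p(x),\qquad\|x_n\|_p\le6\sqrt{3p\alpha}+(57p+1)G_p(x).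
\end{equation}

In general write $x_k=y_k+iw_k$ with $y_k=(x_k+x_k^*)/2$ and $w_k=(x_k-x_k^*)/2i$. These are self-adjoint martingales, $\|dy_k\|_p,\|dw_k\|_p\le\|dx_k\|_p$, and
\[
dy_k^2+dw_k^2=\tfrac14(dx_k+dx_k^*)^2-\tfrac14(dx_k-dx_k^*)^2=\tfrac12(dx_k^*dx_k+dx_kdx_k^*).
\]
Hence $\sum_{k\ge2}dy_k^2\le\frac12S(x)^2$ and $\sum_{k\ge2}E_{k-1}(dy_k^2)\le\frac12s(x)^2$, and the same holds for $w$. By Lemma~\ref{lem:tangent}, for both $y$ and $w$ we have $\beta\le\frac12\|S(x)\|_p^2$ and $\alpha\le\frac12\|s(x)\|_p^2$. Adding the bounds \eqref{eq:sa} for $y_n$ and $w_n$,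
\begin{align*}
\|x_n\|_p&\le6\sqrt{6p}\,\|S(x)\|_p+(72p+2)\,G_p(x),\\
\|x_n\|_p&\le6\sqrt{6p}\,\|s(x)\|_p+(114p+2)\,G_p(x).
\end{align*}
Since $6\sqrt6<15$ and $2\le p$, both theorems follow.
\end{proof}

Thus \eqref{eq:question} holds with $C=15$ and $f(p)=73p$.

\begin{thebibliography}{1}

\bibitem{JZ}
Marius Junge and Qiang Zeng,
\emph{Noncommutative martingale deviation and Poincar\'e type inequalities with applications},
arXiv:1211.3209 (2012).

\end{thebibliography}
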